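\title{Strong shift equivalence and graded isomorphisms of Leavitt path algebras}

\begin{abstract}
Let $E$ and $F$ be finite graphs without sinks and sources. We prove that a graded Morita equivalence between the Leavitt path algebras $L_K(E)$ and $L_K(F)$ forces the adjacency matrices of $E$ and $F$ to be strongly shift equivalent, and that the isomorphism it induces on graded Grothendieck groups comes, up to a shift, from a chain of elementary strong shift equivalences. Combining this with the matrices of Kim and Roush that are shift equivalent but not strongly shift equivalent, we construct, over every field $K$, graphs $E$ and $F$ with strongly shift equivalent adjacency matrices and isomorphic pointed ordered graded Grothendieck groups whose Leavitt path algebras are not graded isomorphic. This answers a problem from a paper of Ara and Pardo in the negative. We also characterize graded Morita equivalence and graded isomorphism of these algebras in terms of the adjacency matrices.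
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Throughout, $K$ is a field. A finite directed graph $E=(E^0,E^1,r,s)$ consists of a finite set $E^0$ of vertices, a finite set $E^1$ of edges, and maps $r,s\colon E^1\to E^0$; the edge $e$ goes from $s(e)$ to $r(e)$. A \emph{sink} is a vertex that emits no edge, a \emph{source} is a vertex that receives no edge, and $E$ is \emph{essential} if it has neither. The adjacency matrix $A_E$ has as its $(v,w)$-entry the number of edges from $v$ to $w$. The \emph{Leavitt path algebra} $L(E)=L_K(E)$ is the $K$-algebra generated by the vertices $v$, the edges $e$ and symbols $e^*$ (ghost edges), subject to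
\begin{gather*}
vw=\delta_{v,w}\,v,\qquad s(e)e=e=e\,r(e),\qquad r(e)e^*=e^*=e^*s(e),\\
e^*f=\delta_{e,f}\,r(e)\quad\text{(CK1)},\qquad v=\sum_{s(e)=v}ee^*\ \text{ if $v$ is not a sink}\quad\text{(CK2)}.
\end{gather*}
Its unit is $\sum_v v$. The relations are homogeneous when vertices, edges and ghost edges have degrees $0$, $1$ and $-1$, so $L(E)$ is $\mathbb Z$-graded.

Let $\mathcal R$ be a $\mathbb Z$-graded ring. For a graded right module $P$ let $TP$ be the same module with the grading $(TP)_k=P_{k-1}$. The graded finitely generated projective right modules are the graded direct summands of finite direct sums of modules $T^n\mathcal R$, $n\in\mathbb Z$. Their isomorphism classes (all module maps are of degree $0$) form a monoid under direct sum, and $K_0^{gr}(\mathcal R)$ is its Grothendieck group. The shift makes $K_0^{gr}(\mathcal R)$ a $\mathbb Z[x,x^{-1}]$-module; whether $x$ acts as $T$ or as $T^{-1}$ is a convention that plays no role below. The positive cone $K_0^{gr}(\mathcal R)^+$ is the set of classes of modules, and $[1_{\mathcal R}]$,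 the order-unit, is the class of $\mathcal R$. An isomorphism of triples $(K_0^{gr},K_0^{gr,+},[1])$ is a $\mathbb Z[x,x^{-1}]$-module isomorphism that maps cone onto cone and order-unit to order-unit. A graded ring isomorphism induces such an isomorphism of triples.

Square matrices $M,M'$ over $\mathbb Z_{\ge0}$ are \emph{elementary strong shift equivalent} if $M=RS$ and $M'=SR$ for rectangular matrices $R,S$ over $\mathbb Z_{\ge0}$. An \emph{SSE chain} from $M$ to $M'$ is a sequence $M=M_0,\dots,M_\ell=M'$ together with such factorizations $M_{i-1}=R_iS_i$, $M_i=S_iR_i$; if one exists, $M$ and $M'$ are \emph{strongly shift equivalent} (SSE). The following problem comes from the paper \cite{AP} of Ara and Pardo.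

\medskip
\noindent\textbf{Problem.} \emph{Let $E$ and $F$ be finite essential graphs such that}
\[
(K_0^{gr}(L(E)),K_0^{gr}(L(E))^+,[1_{L(E)}])\cong(K_0^{gr}(L(F)),K_0^{gr}(L(F))^+,[1_{L(F)}])
\]
\emph{and such that $A_E^t$ and $A_F^t$ are strongly shift equivalent. Is $L(E)$ graded isomorphic to $L(F)$?}
\medskip

Since $M=RS$, $M'=SR$ holds if and only if $M^t=S^tR^t$, $M'^t=R^tS^t$, the matrices $A_E^t,A_F^t$ are SSE exactly when $A_E,A_F$ are. We work with $A_E$ and let matrices act on row vectors.

\subsection{What the two hypotheses say}\label{sub:dim}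

Both hypotheses can be read on one object. Let $M$ be a square matrix over $\mathbb Z_{\ge0}$ indexed by a finite set $I$. Its \emph{dimension module} is the direct limit $\Delta_M$ of the system $\mathbb Z^I\xrightarrow{\cdot M}\mathbb Z^I\xrightarrow{\cdot M}\cdots$ with stages numbered by $\mathbb Z$. Its elements are classes $[v,n]$ with $v\in\mathbb Z^I$, $n\in\mathbb Z$; one has $[v,n]=[vM,n+1]$, and $[v,n]=[v',n]$ if and only if $vM^k=v'M^k$ for some $k\ge0$. Put
\[
\Delta_M^+=\{[v,n]:v\ge0\},\qquad T[v,n]=[v,n+1],\qquad\text{so that } T^{-1}[v,n]=[vM,n].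
\]
The group $\Delta_M$ is torsion-free, and $T$ makes it a $\mathbb Z[x,x^{-1}]$-module. An \emph{ordered isomorphism} $\Delta_M\to\Delta_{M'}$ is a group isomorphism that commutes with $T$ and maps $\Delta_M^+$ onto $\Delta_{M'}^+$. We write $\epsilon_i$ for the standard basis vectors and $\mathbf 1=(1,\dots,1)$.

For an essential graph $E$ and $L=L(E)$, the relations (CK1) and (CK2) say that left multiplication by the edges is an isomorphism $\bigoplus_{s(e)=v}T(r(e)L)\to vL$. This is the relation $[\epsilon_vA_E,1]=[\epsilon_v,0]$, and Corollary~\ref{cor:K0} shows that there are no others: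
\begin{equation}\label{eq:K0}
(K_0^{gr}(L(E)),K_0^{gr}(L(E))^+,[1])\cong(\Delta_{A_E},\Delta_{A_E}^+,[\mathbf 1,0]),\qquad [T^n(vL)]\leftrightarrow[\epsilon_v,n].
\end{equation}
We use \eqref{eq:K0} as an identification. For the graph with one vertex and $n$ loops, $[v,k]\mapsto v/n^k$ identifies the triple with $(\mathbb Z[1/n],\mathbb Z[1/n]_{\ge0},1)$, and $T$ is division by $n$.

Now let $M=RS$ and $M'=SR$ with $R,S\ge0$. Since $MR=RM'$, the map $R_*\colon\Delta_M\to\Delta_{M'}$, $[v,n]\mapsto[vR,n]$, is well defined; it commutes with $T$ and preserves positivity. Moreover $S_*R_*=T^{-1}$ and $R_*S_*=T^{-1}$, so $R_*$ is an ordered isomorphism with inverse $TS_*$. The map \emph{induced by an SSE chain} is the composite $[v,n]\mapsto[vR_1\cdots R_\ell,n]$, and an \emph{SSE-isomorphism} is a map of the form $T^t\circ{}$(a map induced by an SSE chain), $t\in\mathbb Z$. Composites of SSE-isomorphisms are SSE-isomorphisms, and so are inverses, because $R_*^{-1}=TS_*$.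

So the hypotheses of the Problem provide two ordered isomorphisms $\Delta_{A_E}\to\Delta_{A_F}$: an SSE-isomorphism $\beta$, and an isomorphism $\psi$ that preserves the order-unit. There is good reason to expect a positive answer. An SSE-isomorphism lifts to an equivalence between the categories of graded projective modules, such an equivalence comes from a graded isomorphism as soon as it sends $L(E)$ to $L(F)$ (Theorem~\ref{thm:class}), and the existence of $\psi$ seems to supply exactly this. The argument works when $\psi$ is itself an SSE-isomorphism, which is automatic if $A_E$ and $A_F$ are SSE to a $1\times1$ matrix (Remark~\ref{rem:yes}). In general, however, $\beta$ and $\psi$ differ by the ordered automorphism $\psi\beta^{-1}$ of $\Delta_{A_F}$, and nothing forces it to be an SSE-isomorphism.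

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $K$ be any field. There are finite essential graphs $E$ and $F$, each with two connected components, such that $A_E^t$ and $A_F^t$ are strongly shift equivalent, the triples $(K_0^{gr},K_0^{gr,+},[1])$ of $L_K(E)$ and $L_K(F)$ are isomorphic, and $L_K(E)$ and $L_K(F)$ are not graded isomorphic, neither as $K$-algebras nor as rings.
\end{theorem}

We make no unconditional claim about connected examples under the SSE hypothesis; Proposition~\ref{prop:cond} gives a conditional criterion for strongly connected ones.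

Let $\mathcal P_E$ be the category of graded finitely generated projective right $L(E)$-modules with maps of degree $0$. The shift $T$ is an automorphism of $\mathcal P_E$. A \emph{graded Morita equivalence} of $L(E)$ and $L(F)$ is a $K$-linear equivalence $H\colon\mathcal P_E\to\mathcal P_F$ for which there is a natural isomorphism $\eta\colon HT\Rightarrow TH$. It induces an ordered isomorphism $K_0^{gr}(H)$. A graded $K$-algebra isomorphism $\phi\colon L(E)\to L(F)$ gives one by transport of structure: $HP=P$ with the action $y\cdot b=y\phi^{-1}(b)$. Here $HT=TH$, and $\phi$ is an isomorphism $H(L(E))\to L(F)$. The key step is the following theorem.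

\begin{theorem}\label{thm:morita}
Let $E,F$ be finite essential graphs. If $L_K(E)$ and $L_K(F)$ are graded Morita equivalent (in particular, if they are graded isomorphic as $K$-algebras), then $A_E$ and $A_F$ are strongly shift equivalent. Moreover, the induced isomorphism on $K_0^{gr}$ is, up to a power of $x$, the one induced by an SSE chain from $A_E$ to $A_F$.
\end{theorem}

The only deep external input is a theorem of Kim and Roush. A square matrix over $\mathbb Z_{\ge0}$ is \emph{primitive} if some power of it has all entries positive. Square matrices $B,C$ over $\mathbb Z_{\ge0}$ are \emph{shift equivalent} if there are $\ell\ge1$ and matrices $R,S$ over $\mathbb Z_{\ge 0}$ with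
\begin{equation}\label{eq:SE}
BR=RC,\qquad CS=SB,\qquad RS=B^\ell,\qquad SR=C^\ell .
\end{equation}
In that case $\theta\colon[v,n]\mapsto[vR,n]$ is an ordered isomorphism $\Delta_B\to\Delta_C$: the first two equations make $\theta$ and $[w,n]\mapsto[wS,n+\ell]$ well defined, and the last two make them mutually inverse.

\begin{theorem}[Kim--Roush \cite{KR}]\label{thm:KR}
There are primitive matrices $B,C$ over $\mathbb Z_{\ge0}$ that are shift equivalent but not strongly shift equivalent.
\end{theorem}

With such $B$ and $C$, the module $\Delta_{B\oplus C}=\Delta_B\oplus\Delta_C$ has the ordered automorphism $(a,b)\mapsto(\theta^{-1}b,\theta a)$, which exchanges the two summands. We choose $E=E_1\sqcup E_2$ and $F=F_1\sqcup F_2$, with $A_{E_1},A_{F_1}$ SSE to $B$ and $A_{E_2},A_{F_2}$ SSE to $C$, whose order-units are matched by this exchange. A graded isomorphism must send $L(E_1)$ to $L(F_1)$ or to $L(F_2)$; the order-units are chosen to exclude the first case, and Theorems~\ref{thm:morita} and~\ref{thm:KR} exclude the second.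

Theorem~\ref{thm:morita} has a converse, which shows what the correct hypothesis is: some isomorphism preserving the order-unit must itself be an SSE-isomorphism.

\begin{theorem}\label{thm:class}
Let $E,F$ be finite essential graphs.
\begin{enumerate}
\item[(i)] An isomorphism $K_0^{gr}(L(E))\to K_0^{gr}(L(F))$ is induced by a graded Morita equivalence if and only if it is $x^t$, for some $t\in\mathbb Z$, times a map induced by an SSE chain from $A_E$ to $A_F$. In particular, a graded Morita equivalence exists if and only if $A_E$ and $A_F$ are SSE.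
\item[(ii)] $L(E)$ and $L(F)$ are graded isomorphic as $K$-algebras if and only if there are an SSE chain $M_{i-1}=R_iS_i$, $M_i=S_iR_i$ $(1\le i\le\ell)$ with $M_0=A_E$, $M_\ell=A_F$, and integers $s,s'\ge0$ with $\mathbf 1R_1\cdots R_\ell A_F^{s}=\mathbf 1A_F^{s'}$. In particular, this does not depend on $K$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:zero} describes the degree-zero subalgebra of $L(E)$, and Section~\ref{sec:example} shows the idea behind Theorem~\ref{thm:morita} on one example. The proof occupies Sections~\ref{sec:pres} and~\ref{sec:proof}. Section~\ref{sec:units} constructs graphs with prescribed order-unit, Section~\ref{sec:counter} proves Theorem~\ref{thm:main}, and Section~\ref{sec:class} proves Theorem~\ref{thm:class}.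

\section{The degree-zero subalgebra and its center}\label{sec:zero}

A path of length $n\ge1$ is a word $p=e_1\cdots e_n$ with $r(e_i)=s(e_{i+1})$; we put $s(p)=s(e_1)$, $r(p)=r(e_n)$, $p^*=e_n^*\cdots e_1^*$ and $|p|=n$. Vertices are the paths of length $0$, with $v^*=v$, and $E^n$ is the set of paths of length $n$. For $L=L(E)$ let $L_{0,n}$ be the span of the elements $pq^*$ with $p,q\in E^n$ and $r(p)=r(q)$.

\begin{lemma}\label{lem:basic}
Let $E$ be a finite essential graph and $L=L(E)$.
\begin{enumerate}
\item[(i)] $v\ne0$ in $L$ for every vertex $v$.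
\item[(ii)] $p^*q=\delta_{p,q}\,r(p)$ for $p,q\in E^n$, and $\sum_{p\in E^n,\,s(p)=v}pp^*=v$.
\item[(iii)] $L_{0,n}\subseteq L_{0,n+1}$ and $L_0=\bigcup_nL_{0,n}$. The elements $pq^*$ that span $L_{0,n}$ are a basis of matrix units, so $L_{0,n}$ is a subalgebra containing $1$ and isomorphic to $\prod_{w\in E^0}M_{k_w}(K)$, where $k_w\ge1$ is the number of paths of length $n$ that end at $w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $W$ be the vector space with basis the infinite paths $\xi=e_1e_2\cdots$. Let $v$ fix the $\xi$ that start at $v$ and kill the others, let $e$ send $\xi$ to $e\xi$ if $s(\xi)=r(e)$ and to $0$ otherwise, and let $e^*$ send $e\xi'$ to $\xi'$ and kill the paths that do not begin with $e$. These operators satisfy the defining relations. As $E$ has no sinks, an infinite path starts at each $v$, so $v$ acts as a nonzero operator.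

(ii) Both formulas follow by induction on $n$, from (CK1) and from (CK2), which is available at every vertex.

(iii) By (CK1), a product $q^*p$ of a ghost path and a path is $p'$ if $p=qp'$, is $q'^*$ if $q=pq'$, and is $0$ otherwise. Hence the span of all $pq^*$ with $r(p)=r(q)$ is closed under products; it contains the generators, so it is $L$. As $pq^*$ has degree $|p|-|q|$, the space $L_0$ is spanned by the $pq^*$ with $|p|=|q|$, and $pq^*=\sum_{s(e)=r(p)}(pe)(qe)^*$ gives the inclusions. By (ii), $(pq^*)(p'q'^*)=\delta_{q,p'}\,pq'^*$ and $\sum_{p\in E^n}pp^*=1$. If $y=\sum c_{p,q}\,pq^*=0$, then $p^*yq=c_{p,q}\,r(p)$ gives $c_{p,q}=0$ by (i). Finally $k_w\ge1$ because $E$ has no sources.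
\end{proof}

To control how a graded isomorphism treats the components of a graph we need the degree-zero part of the center. Connected components are those of the underlying undirected graph.

\begin{lemma}\label{lem:center}
Let $E$ be a finite essential graph. The central elements of degree $0$ in $L(E)$ are the elements $\sum_vc_vv$ with $c\colon E^0\to K$ constant on connected components.
\end{lemma}

\begin{proof}
Such an element commutes with $e$ and $e^*$ because $c_{s(e)}=c_{r(e)}$, and with the vertices. Conversely, let $z\in L_0$ be central, say $z\in L_{0,n}$. It is central in $L_{0,n}$ and in $L_{0,n+1}$, so by Lemma~\ref{lem:basic}(iii) there are $c,c'\colon E^0\to K$ with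
\[
z=\sum_{p\in E^n}c_{r(p)}\,pp^*=\sum_{q\in E^{n+1}}c'_{r(q)}\,qq^* .
\]
Expanding $pp^*=\sum_{s(e)=r(p)}(pe)(pe)^*$ in the first sum and comparing coefficients gives $c_{s(e)}=c'_{r(e)}$ for every edge $e$, since without sources every edge is the last edge of a path of length $n+1$. It remains to see that $c=c'$, and for this we use that $z$ commutes with an edge $f$. For $q=ep$ we have $qq^*f=\delta_{e,f}\,fpp^*$. Computing $zf$ from the second sum and $fz$ from the first, we get
\[
zf=f\sum_{p}c'_{r(p)}\,pp^*,\qquad fz=f\sum_{p}c_{r(p)}\,pp^*,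
\]
both sums over $p\in E^n$ with $s(p)=r(f)$. Multiplying by $f^*$ on the left and comparing coefficients gives $c'_{r(p)}=c_{r(p)}$. Without sources, every $p\in E^n$ starts at the range of some edge $f$, and every vertex is of the form $r(p)$. So $c=c'$, hence $c_{s(e)}=c_{r(e)}$ for all $e$, and $z=\sum_pc_{s(p)}pp^*=\sum_vc_vv$.
\end{proof}

\begin{corollary}\label{cor:ring}
Let $E,F$ be connected finite essential graphs. If $L(E)$ and $L(F)$ are graded isomorphic as rings, then they are graded isomorphic as $K$-algebras.
\end{corollary}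

\begin{proof}
A graded ring isomorphism $\phi$ maps the degree-zero part of the center, which is $K\cdot1$ on both sides, onto itself. So there is a field automorphism $\tau$ of $K$ with $\phi(cy)=\tau(c)\phi(y)$. The defining relations of $L(F)$ have coefficients $0,\pm1$, so applying $\tau^{-1}$ to the coefficients of noncommutative polynomials in the generators defines a graded ring automorphism $\sigma$ of $L(F)$ with $\sigma(cy)=\tau^{-1}(c)\sigma(y)$. The composite $\sigma\phi$ is $K$-linear.
\end{proof}

\section{The idea on an example}\label{sec:example}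

A graded isomorphism $\phi\colon L(F)\to L(E)$ need not respect the subalgebras $L_{0,n}$. It equips $L(E)_0$ with a second increasing family $L'_{0,n}=\phi(L(F)_{0,n})$, and all one knows at first is that each member of either family lies in some member of the other. An SSE chain needs intermediate matrices, and no intermediate graphs are in sight. The idea is to read them off from the \emph{intersections} $L_{0,i}\cap L'_{0,a}$ for fixed $a$ and growing $i$. These algebras need not be semisimple, but they are finite-dimensional, and this is enough.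

Recall that, by the Krull--Schmidt theorem, the monoid $\mathcal V(\Lambda)$ of isomorphism classes of finitely generated projective right modules over a finite-dimensional algebra $\Lambda$ is free on finitely many generators. Its elements are represented by idempotent matrices over $\Lambda$, and idempotents $\epsilon,\epsilon'$ have the same class if and only if $\epsilon=yz$ and $\epsilon'=zy$ for some rectangular matrices $y,z$. Hence an algebra homomorphism $\Lambda\to M_k(\Lambda')$ induces a monoid homomorphism $\mathcal V(\Lambda)\to\mathcal V(\Lambda')$, that is, a matrix over $\mathbb Z_{\ge0}$.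

Let $L$ be the algebra of the graph with one vertex and two loops, so that $e_j^*e_k=\delta_{j,k}$ and $e_1e_1^*+e_2e_2^*=1$. Identify $M_2(K)$ with $L_{0,1}$ by $y\mapsto\sum y_{jk}e_je_k^*$, and $M_2(K)\otimes M_2(K)$ with $L_{0,2}$ by $y\otimes y'\mapsto\sum y_{jk}\,e_jy'e_k^*$; then $L_{0,1}=M_2(K)\otimes1$. The map
\[
\gamma\colon L_0\to M_2(L_0),\qquad\gamma(y)=(e_j^*ye_k)_{j,k},
\]
is a unital homomorphism because $\sum_ke_ke_k^*=1$, and $\gamma(y\otimes y')=(y_{jk}\,y')_{j,k}$. It describes how an endomorphism of $L$ acts on $TL\oplus TL\cong L$.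

Let $\nu\in M_2(K)$ be a nonscalar matrix such that $u=1+\nu\otimes\nu$ is invertible. The centralizer of $\nu$ in $M_2(K)$ is $C=K1+K\nu$, and $u$ and $u^{-1}$ lie in the finite-dimensional commutative algebra $C\otimes C$. For $w=u^{\pm1}$ the elements $we_j$ and $e_j^*w^{-1}$ satisfy the defining relations, so they define a graded endomorphism $\phi_w$ of $L$. It fixes $C$, since $\phi_w(y)=wyw^{-1}$ on $L_{0,1}$, and then it fixes $C\otimes C$, since $\phi_w(y\otimes y')=w(y\otimes\phi_w(y'))w^{-1}=y\otimes y'$ for $y,y'\in C$. Therefore $\phi_{w^{-1}}\phi_w(e_j)=ww^{-1}e_j=e_j$ and $\phi_{w^{-1}}\phi_w(e_j^*)=e_j^*ww^{-1}=e_j^*$, so $\phi=\phi_u$ is a graded automorphism. Put $L'_{0,1}=\phi(L_{0,1})=uL_{0,1}u^{-1}$ and $\Lambda_i=L_{0,i}\cap L'_{0,1}$. Then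
\[
\Lambda_0=K,\qquad\Lambda_1=C,\qquad\Lambda_2=L'_{0,1}\cong M_2(K).
\]
Indeed, $L'_{0,1}\subseteq L_{0,2}$; and $u(y\otimes1)=(y'\otimes1)u$ reads $y\otimes1+\nu y\otimes\nu=y'\otimes1+y'\nu\otimes\nu$, which means $y'=y$ and $\nu y=y\nu$.

The point is that $\gamma$ lowers the index: $\gamma(\Lambda_{i+1})\subseteq M_2(\Lambda_i)$. For $i=0$ this holds since $\gamma(y\otimes1)=(y_{jk})$. For $i=1$, the algebra $\Lambda_2$ is spanned by the elements $ue_ae_b^*u^{-1}$, and the entries of their images are products $(e_j^*ue_a)(e_b^*u^{-1}e_k)$ of entries of $\gamma(u)$ and $\gamma(u^{-1})$, which lie in $C$. Let $R_i$, $S_i$ and $M_i$ be the matrices induced by the inclusion $\Lambda_i\to\Lambda_{i+1}$, by $\gamma\colon\Lambda_{i+1}\to M_2(\Lambda_i)$ and by $\gamma\colon\Lambda_i\to M_2(\Lambda_i)$. Including and then applying $\gamma$, or applying $\gamma$ and then including, gives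
\[
M_i=R_iS_i,\qquad M_{i+1}=S_iR_i\qquad(i=0,1).
\]
This is an SSE chain. At both ends $\mathcal V(\Lambda_i)\cong\mathbb Z_{\ge0}$ and $\gamma(1)$ is the identity matrix of size $2$, so $M_0=M_2=(2)$, the adjacency matrix of the graph. The middle depends on $\nu$.
\begin{itemize}
\item If $\nu$ has two distinct eigenvalues in $K$ (for example $\nu=\operatorname{diag}(1,0)$ in characteristic $\ne2$), then $C=K\epsilon_1\times K\epsilon_2$ with idempotents $\epsilon_1,\epsilon_2$ of rank one. Here $R_0=(1\ 1)$ since $1=\epsilon_1+\epsilon_2$, and $S_0=\binom11$ since $\gamma(\epsilon_i)$ has rank one in $M_2(K)$. So $M_1=\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$. Next, $R_1=\binom11$ since $\epsilon_i=u\epsilon_iu^{-1}$ has rank one in $\Lambda_2$, and $M_1=R_1S_1$ forces $S_1=(1\ 1)$.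
\item Otherwise $C$ is local: $C\cong K[t]/(t^2)$ (for example $\nu=e_1e_2^*$, with $u^{-1}=1-\nu\otimes\nu$), or $C$ is a quadratic field extension (for example $K=\mathbb Q$ and $\nu=\left(\begin{smallmatrix}0&2\\1&0\end{smallmatrix}\right)$, where $u$ has eigenvalues $3$ and $-1$). Then $\mathcal V(C)=\mathbb Z_{\ge0}[C]$, and $R_0=(1)$, $S_0=(2)$, $M_1=(2)$, $R_1=(2)$, $S_1=(1)$.
\end{itemize}
The general proof has three ingredients that are visible here: the elements comparing the two systems of edges lie in the chosen $L'_{0,a}$, which makes $\gamma$ lower the index; the chosen $L'_{0,a}$ lies in some $L_{0,m}$, which makes the chain stop; and the Krull--Schmidt theorem turns algebras into matrices. To treat several vertices and Morita equivalences, we replace the subalgebras by categories.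

\section{Presentations of a category with shift}\label{sec:pres}

\subsection{Functors on graded vector spaces}

For a finite set $I$ let $\mathrm{vec}^I$ be the category of families $V=(V_i)_{i\in I}$ of finite-dimensional $K$-vector spaces, with families of linear maps as morphisms. Let $K_i$ be the object that is $K$ at $i$ and $0$ elsewhere, let $K^I=\bigoplus_iK_i$, and let $\dim V\in\mathbb Z_{\ge0}^I$ be the row vector of dimensions, which determines $V$ up to isomorphism. A \emph{decomposition} of $V$ is a finite family of maps $\iota_s\colon K_{i_s}\to V$, $\pi_s\colon V\to K_{i_s}$ with $\pi_s\iota_t=\delta_{s,t}$ and $\sum_s\iota_s\pi_s=1$; a choice of bases gives one. A functor is $K$-linear if it is linear on Hom spaces; between additive categories such a functor preserves finite direct sums and direct summands.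

\begin{lemma}\label{lem:extend}
Let $\Psi,\Psi'\colon\mathrm{vec}^I\to\mathcal A$ be $K$-linear functors to a $K$-linear category. Every family of morphisms $\tau_i\colon\Psi K_i\to\Psi'K_i$ extends uniquely to a natural transformation $\tau\colon\Psi\Rightarrow\Psi'$, and $\tau$ is invertible if all $\tau_i$ are.
\end{lemma}

\begin{proof}
Naturality forces $\tau_V=\tau_V\sum_s\Psi(\iota_s)\Psi(\pi_s)=\sum_s\Psi'(\iota_s)\tau_{i_s}\Psi(\pi_s)$. Conversely, fix a decomposition of each $V$, the trivial one for $K_i$, and define $\tau_V$ by this formula. A map $h\colon K_i\to K_j$ is a scalar if $i=j$ and zero otherwise, so $\Psi'(h)\tau_i=\tau_j\Psi(h)$. For $f\colon V\to V'$ this gives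
\[
\Psi'(f)\tau_V=\sum_{s,t}\Psi'(\iota'_t)\Psi'(\pi'_tf\iota_s)\tau_{i_s}\Psi(\pi_s)=\sum_{s,t}\Psi'(\iota'_t)\tau_{i'_t}\Psi(\pi'_tf\iota_s\pi_s)=\tau_{V'}\Psi(f).
\]
If the $\tau_i$ are invertible, the extension of $(\tau_i^{-1})$ is inverse to $\tau$ by uniqueness.
\end{proof}

The \emph{matrix} $\operatorname{mat}(Y)$ of a $K$-linear functor $Y\colon\mathrm{vec}^I\to\mathrm{vec}^J$ has rows $\dim YK_i$. Then $\dim YV=\dim V\cdot\operatorname{mat}(Y)$ and $\operatorname{mat}(Y'Y)=\operatorname{mat}(Y)\operatorname{mat}(Y')$. By Lemma~\ref{lem:extend}, two such functors are isomorphic if and only if they have the same matrix. For any objects $N_i$ of $\mathrm{vec}^J$ the functor $V\mapsto\bigoplus_iV_i\otimes N_i$ sends $K_i$ to a copy of $N_i$, so every matrix over $\mathbb Z_{\ge0}$ occurs.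

\subsection{Presentations}

A \emph{category with shift} is an additive $K$-linear category $\mathcal P$ with a $K$-linear automorphism $T$. The next definition says that $\mathcal P$ is the direct limit of $\mathrm{vec}^I\to\mathrm{vec}^I\to\cdots$ along a functor $X$, in the way that $\Delta_M$ is the direct limit of $\mathbb Z^I\to\mathbb Z^I\to\cdots$ along $M$. It records what the family $(L_{0,n})_n$ knows about $\mathcal P_E$, in a form that survives transport along an equivalence.

\begin{definition}\label{def:pres}
A \emph{presentation} of $(\mathcal P,T)$ is a quadruple $(I,X,\Phi,\kappa)$ consisting of a finite set $I$, $K$-linear functors $X\colon\mathrm{vec}^I\to\mathrm{vec}^I$ and $\Phi\colon\mathrm{vec}^I\to\mathcal P$, and a natural isomorphism $\kappa\colon T\Phi X\Rightarrow\Phi$, such that, with $\kappa^{(0)}_V=\mathrm{id}$ and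
\[
\kappa^{(n)}_V=\kappa_V\circ T\kappa_{XV}\circ\cdots\circ T^{n-1}\kappa_{X^{n-1}V}\colon\ T^n\Phi X^nV\to\Phi V,
\]
the following hold.
\begin{enumerate}
\item[(P1)] $\Phi$ is faithful.
\item[(P2)] Every morphism $g\colon\Phi V\to\Phi V'$ equals $\kappa^{(n)}_{V'}\,T^n\Phi(f)\,(\kappa^{(n)}_V)^{-1}$ for some $n\ge0$ and $f\colon X^nV\to X^nV'$. We then say that $g$ is \emph{represented by $f$ at stage $n$}.
\item[(P3)] Every object of $\mathcal P$ is isomorphic to $T^n\Phi V$ for some $n\in\mathbb Z$ and $V$.
\end{enumerate}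
The \emph{matrix} of the presentation is $\operatorname{mat}(X)$.
\end{definition}

\begin{lemma}\label{lem:facts}
Let $(I,X,\Phi,\kappa)$ be a presentation of $(\mathcal P,T)$ with matrix $M$.
\begin{enumerate}
\item[(a)] $\kappa^{(n)}$ is natural in $V$, and $\kappa^{(n+k)}_V=\kappa^{(n)}_V\,T^n\kappa^{(k)}_{X^nV}$.
\item[(b)] If $g$ is represented by $f$ at stage $n$, then it is represented by $X^kf$ at stage $n+k$. Also $T^n\Phi V\cong T^{n+k}\Phi X^kV$. So finitely many morphisms in \textup{(P2)}, and finitely many objects in \textup{(P3)}, can be treated with one $n$, as large as we like.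
\item[(c)] If $g$ is invertible and represented by $f$, then $f$ is invertible.
\item[(d)] Let $Y,Y'\colon\mathrm{vec}^J\to\mathrm{vec}^I$ be $K$-linear and $g\colon\Phi Y\Rightarrow\Phi Y'$ a natural isomorphism. There are $n\ge0$ and a natural isomorphism $f\colon X^nY\Rightarrow X^nY'$ such that $g_V$ is represented by $f_V$ at stage $n$, for all $V$.
\item[(e)] $(I,X,T^a\Phi,T^a\kappa)$ is a presentation for every $a\in\mathbb Z$.
\item[(f)] $\Phi V\cong\Phi V'$ if and only if $X^kV\cong X^kV'$ for some $k\geq 0$, and $[\dim V,n]\mapsto[T^n\Phi V]$ is an isomorphism, commuting with $T$, from $\Delta_M^+$ onto the monoid of isomorphism classes of $\mathcal P$.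
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A composite of natural maps is natural, and the formula groups the first $n$ and the last $k$ factors.

(b) It suffices to take $k=1$. By (a) and the naturality of $\kappa$,
\[
\kappa^{(n+1)}_{V'}\,T^{n+1}\Phi(Xf)=\kappa^{(n)}_{V'}\,T^n\big(\kappa_{X^nV'}\,T\Phi(Xf)\big)=\kappa^{(n)}_{V'}\,T^n\Phi(f)\,T^n\kappa_{X^nV},
\]
and $T^n\kappa_{X^nV}\,(\kappa^{(n+1)}_V)^{-1}=(\kappa^{(n)}_V)^{-1}$. The isomorphism of objects is $T^n\kappa^{(k)}_V$.

(c) $\Phi(f)$ is invertible. If $\iota$ is the inclusion of $\ker f$, then $\Phi(f)\Phi(\iota)=0$, so $\Phi(\iota)=0$ and $\iota=0$ by (P1). The same argument applied to the projection onto the cokernel shows that $f$ is onto.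

(d) By (P2), (b), (c) the finitely many $g_{K_j}$ are represented by isomorphisms $f_j$ at one stage $n$. Extend $(f_j)$ to $f$ by Lemma~\ref{lem:extend}. Then $g_V$ and $\kappa^{(n)}_{Y'V}T^n\Phi(f_V)(\kappa^{(n)}_{YV})^{-1}$ are natural in $V$ and agree for $V=K_j$, so they agree.

(e) The iterates of $T^a\kappa$ are the $T^a\kappa^{(n)}$; apply (P2) to $T^{-a}g$ and (P3) to $T^{-a}P$.

(f) One implication is (P2) with (c), the other is (b). The map is well defined by (b), and onto by (P3). Any two elements of $\Delta_M^+$ can be written $[\dim V,n]$ and $[\dim V',n]$ with the same $n$. This gives additivity, and also injectivity: if $T^n\Phi V\cong T^n\Phi V'$, then $\dim V\cdot M^k=\dim V'\cdot M^k$ for some $k$.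
\end{proof}

\subsection{The presentation defined by a graph}

For a finite essential graph $E$ and $L=L(E)$ define functors on $\mathrm{vec}^{E^0}$ by
\[
(X_EV)_w=\bigoplus_{r(e)=w}V_{s(e)},\qquad\Phi_E(V)=\bigoplus_{v}V_v\otimes vL .
\]
Then $\operatorname{mat}(X_E)=A_E$ and $T\Phi_EX_EV=\bigoplus_{e}V_{s(e)}\otimes T(r(e)L)$. Let $\kappa_{E,V}$ map the summand of $e$ to $V_{s(e)}\otimes s(e)L$ by left multiplication by $e$ on the second factor. This has degree $0$, since $e$ maps $(T(r(e)L))_k=(r(e)L)_{k-1}$ into $(s(e)L)_k$.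

\begin{proposition}\label{prop:graph}
$(E^0,X_E,\Phi_E,\kappa_E)$ is a presentation of $(\mathcal P_E,T)$.
\end{proposition}

\begin{proof}
Drop the index $E$. Unwinding the definitions, $X^nV=\bigoplus_{q\in E^n}V_{s(q)}$ with the summand of $q$ placed at the vertex $r(q)$, and
\[
\kappa^{(n)}_V\colon\bigoplus_{q\in E^n}V_{s(q)}\otimes T^n(r(q)L)\to\bigoplus_vV_v\otimes vL
\]
is left multiplication by $q$ on the summand of $q$. By Lemma~\ref{lem:basic}(ii) it is invertible, and the components of the inverse are the left multiplications by the $q^*$. (P1) holds since $\Phi(f)=\bigoplus_vf_v\otimes\mathrm{id}$ and $vL\ne0$.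

(P2) A morphism $vL\to wL$ is left multiplication by the image of $v$, an element of $wL_0v$. By Lemma~\ref{lem:basic}(iii), finitely many such elements are, for one common $n$, linear combinations of elements $pq^*$ with $p,q\in E^n$, $r(p)=r(q)$, $s(p)=w$, $s(q)=v$. The space $X^nK_v$ has as a basis the paths of length $n$ from $v$, and multiplication by $pq^*$ is represented at stage $n$ by the map $X^nK_v\to X^nK_w$ that sends $q$ to $p$ and the other basis paths to $0$; this is a morphism in $\mathrm{vec}^{E^0}$ because $r(p)=r(q)$. For general $g\colon\Phi V\to\Phi V'$ choose decompositions and represent all $\Phi(\pi'_t)g\Phi(\iota_s)$ by maps $f_{ts}$ at one stage $n$. By naturality of $\kappa^{(n)}$, the map $\sum_{s,t}X^n(\iota'_t)f_{ts}X^n(\pi_s)$ represents $g$.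

(P3) We have $\Phi(K^{E^0})\cong L$, and $T^n\Phi V\cong T^{n+k}\Phi X^kV$ through $\kappa^{(k)}$. So a finite sum of shifts of $L$ is isomorphic to some $T^n\Phi V$, and an object $P$ of $\mathcal P_E$ is the image of an idempotent $T^ng$, where $g$ is an idempotent of $\Phi V$. Represent $g$ by $f$ at stage $k$. Then $\Phi(f)$ is idempotent, so $f$ is idempotent by (P1), and $P\cong T^{n+k}\Phi(\operatorname{im}f)$.
\end{proof}

The absence of sinks is indispensable here: if $v$ is a sink, then $X_EK_v=0$, and $\Phi_E(K_v)=vL$ cannot be isomorphic to $T\Phi_EX_EK_v$ unless it is zero.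

\begin{corollary}\label{cor:K0}
For a finite essential graph $E$ there is an isomorphism \eqref{eq:K0}, under which $[T^n\Phi_EV]$ corresponds to $[\dim V,n]$. Two objects of $\mathcal P_E$ with the same class in $K_0^{gr}(L(E))$ are isomorphic.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:facts}(f) the monoid of isomorphism classes is $\Delta_{A_E}^+$, a submonoid of the group $\Delta_{A_E}$ that generates it. So its Grothendieck group is $\Delta_{A_E}$, and it embeds there. The class of $L\cong\Phi_E(K^{E^0})$ is $[\mathbf 1,0]$.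
\end{proof}

\subsection{Transport along an equivalence}

\begin{lemma}\label{lem:transport}
Let $(I,X,\Phi,\kappa)$ be a presentation of $(\mathcal P,T)$, let $H\colon\mathcal P\to\mathcal P'$ be a $K$-linear equivalence to a category with shift, and let $\eta\colon HT\Rightarrow TH$ be a natural isomorphism. Then $(I,X,H\Phi,\kappa')$ with $\kappa'_V=H(\kappa_V)\,\eta_{\Phi XV}^{-1}$ is a presentation of $(\mathcal P',T)$.
\end{lemma}

\begin{proof}
Define $\eta^{(n)}\colon HT^n\Rightarrow T^nH$ by $\eta^{(0)}=\mathrm{id}$ and $\eta^{(n+1)}_P=T(\eta^{(n)}_P)\,\eta_{T^nP}$. We claim that $\kappa'^{(n)}_V=H(\kappa^{(n)}_V)\,(\eta^{(n)}_{\Phi X^nV})^{-1}$. Assume this for $n$ and put $P=\Phi X^{n+1}V$. Naturality of $\eta$ for the morphism $\kappa^{(n)}_{XV}\colon T^nP\to\Phi XV$ gives $\eta_{\Phi XV}^{-1}\,TH(\kappa^{(n)}_{XV})=HT(\kappa^{(n)}_{XV})\,\eta_{T^nP}^{-1}$, hence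
\[
\kappa'_V\,T\kappa'^{(n)}_{XV}=H(\kappa_V)\,\eta_{\Phi XV}^{-1}\,TH(\kappa^{(n)}_{XV})\,T(\eta^{(n)}_P)^{-1}=H\big(\kappa_V\,T\kappa^{(n)}_{XV}\big)\,(\eta^{(n+1)}_P)^{-1},
\]
which is the claim for $n+1$. Now $H\Phi$ is faithful. A morphism $H\Phi V\to H\Phi V'$ has the form $H(g)$. If $g$ is represented by $f$ at stage $n$, then so is $H(g)$, by the claim and because $HT^n\Phi(f)=(\eta^{(n)})^{-1}\,T^nH\Phi(f)\,\eta^{(n)}$. Finally, every object of $\mathcal P'$ is isomorphic to some $HT^n\Phi V$ with $n\ge0$, and $HT^n\Phi V\cong T^nH\Phi V$.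
\end{proof}

\section{Two presentations of one category}\label{sec:proof}

By Lemma~\ref{lem:transport}, a graded Morita equivalence gives two presentations of the same category. Theorem~\ref{thm:morita} thus reduces to the following statement.

\begin{proposition}\label{prop:two}
Let $(I_1,X_1,\Phi_1,\kappa_1)$ and $(I_2,X_2,\Phi_2,\kappa_2)$ be presentations of $(\mathcal P,T)$ with matrices $A_1,A_2$, and assume that $A_2$ has no zero column. Then there are $a\in\mathbb Z$, $m\ge1$, a $K$-linear functor $\mathsf R\colon\mathrm{vec}^{I_1}\to\mathrm{vec}^{I_2}$ with $\Phi_1\cong T^a\Phi_2\mathsf R$, and an SSE chain $M_i=R_iS_i$, $M_{i+1}=S_iR_i$ $(0\le i<m)$ with $M_0=A_1$, $M_m=A_2$ and $R_0R_1\cdots R_{m-1}=\operatorname{mat}(\mathsf R)$.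
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:morita}, given Proposition~\ref{prop:two}]
Let $H\colon\mathcal P_E\to\mathcal P_F$ be a graded Morita equivalence. Apply the proposition to the presentation of $\mathcal P_F$ transported from $E$, with $\Phi_1=H\Phi_E$ and $A_1=A_E$, and to the presentation defined by $F$. The matrix $A_F$ has no zero column since $F$ has no sources. We obtain an SSE chain from $A_E$ to $A_F$, and $H(vL(E))\cong T^a\Phi_F(\mathsf RK_v)$ shows that $K_0^{gr}(H)$ sends $[\epsilon_v,0]$ to $[\epsilon_vR_0\cdots R_{m-1},a]$. So $K_0^{gr}(H)$ agrees with $T^a$ times the map induced by the chain on the elements $[\epsilon_v,0]$. These generate $\Delta_{A_E}$ as a $\mathbb Z[x,x^{-1}]$-module, and both maps commute with $T$.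
\end{proof}

The rest of this section proves Proposition~\ref{prop:two}. By Lemma~\ref{lem:facts}(e) we may replace $(\Phi_2,\kappa_2)$ by $(T^a\Phi_2,T^a\kappa_2)$; we do so twice in Step~1, and $a$ in the proposition is the total shift.

\subsection*{Step 1: expressing the first presentation in the second}

Property (P3) writes $\Phi_1$ in terms of $\Phi_2$, but the comparison of $\kappa_1$ with $\kappa_2$ is at first only a morphism of $\mathcal P$. We move to a later stage so that it comes from $\mathrm{vec}^{I_2}$.

\emph{Claim. After shifting $(\Phi_2,\kappa_2)$, there are a $K$-linear functor $\mathsf R$ and natural isomorphisms $\rho\colon\Phi_1\Rightarrow\Phi_2\mathsf R$ and $\varphi\colon\mathsf RX_1\Rightarrow X_2\mathsf R$ with}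
\begin{equation}\label{eq:one}
\kappa_{2,\mathsf RV}^{-1}\;\rho_V\;\kappa_{1,V}\;T(\rho_{X_1V})^{-1}=T\Phi_2(\varphi_V).
\end{equation}

By (P3) and Lemma~\ref{lem:facts}(b) there are one $a$ and objects $N_i$ with $\Phi_1K_i\cong T^a\Phi_2N_i$ for all $i\in I_1$. Shift by $a$, put $\mathsf RV=\bigoplus_iV_i\otimes N_i$, and extend the isomorphisms to $\rho$ by Lemma~\ref{lem:extend}. The left side of \eqref{eq:one} is a natural isomorphism $g_V\colon T\Phi_2\mathsf RX_1V\to T\Phi_2X_2\mathsf RV$. Lemma~\ref{lem:facts}(d), applied to $T^{-1}g$, gives $n$ and a natural isomorphism $\varphi_V\colon X_2^n\mathsf RX_1V\to X_2^{n+1}\mathsf RV$ with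
\[
T(\kappa^{(n)}_{2,X_2\mathsf RV})^{-1}\;g_V\;T(\kappa^{(n)}_{2,\mathsf RX_1V})=T^{n+1}\Phi_2(\varphi_V).
\]
Put $\Phi_2'=T^n\Phi_2$, $\kappa_2'=T^n\kappa_2$, $\mathsf R'=X_2^n\mathsf R$ and $\rho'_V=(\kappa^{(n)}_{2,\mathsf RV})^{-1}\rho_V\colon\Phi_1V\to\Phi_2'\mathsf R'V$. Then $\varphi_V$ goes from $\mathsf R'X_1V$ to $X_2\mathsf R'V$. By Lemma~\ref{lem:facts}(a),
\[
\kappa^{(n)}_{2,\mathsf RV}\,\kappa'_{2,\mathsf R'V}=\kappa^{(n+1)}_{2,\mathsf RV}=\kappa_{2,\mathsf RV}\,T\kappa^{(n)}_{2,X_2\mathsf RV},
\]
so the left side of \eqref{eq:one} for the primed data is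
\[
(\kappa^{(n+1)}_{2,\mathsf RV})^{-1}\rho_V\,\kappa_{1,V}\,T(\rho_{X_1V})^{-1}\,T\kappa^{(n)}_{2,\mathsf RX_1V}=T(\kappa^{(n)}_{2,X_2\mathsf RV})^{-1}g_V\,T(\kappa^{(n)}_{2,\mathsf RX_1V})=T\Phi_2'(\varphi_V).
\]
We drop the primes.

\subsection*{Step 2: expressing the second presentation in the first}

\emph{Claim. There are $m\ge1$, a $K$-linear functor $\mathsf S\colon\mathrm{vec}^{I_2}\to\mathrm{vec}^{I_1}$ and natural isomorphisms $\sigma\colon\Phi_2\Rightarrow T^m\Phi_1\mathsf S$ and $\psi\colon X_1^m\Rightarrow\mathsf S\mathsf R$ with}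
\begin{equation}\label{eq:two}
\sigma_{\mathsf RV}\;\rho_V\;\kappa^{(m)}_{1,V}=T^m\Phi_1(\psi_V).
\end{equation}

By (P3) for the first presentation and Lemma~\ref{lem:facts}(b), there are $m\ge1$ and objects $V_j$ with $\Phi_2K_j\cong T^m\Phi_1V_j$ for all $j\in I_2$. Put $\mathsf SN=\bigoplus_jN_j\otimes V_j$ and extend to $\sigma$ by Lemma~\ref{lem:extend}. The left side of \eqref{eq:two} is a natural isomorphism $T^m\Phi_1X_1^mV\to T^m\Phi_1\mathsf S\mathsf RV$. By Lemma~\ref{lem:facts}(d) there are $n$ and $\psi_V\colon X_1^{n+m}V\to X_1^n\mathsf S\mathsf RV$ with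
\[
T^m(\kappa^{(n)}_{1,\mathsf S\mathsf RV})^{-1}\;\sigma_{\mathsf RV}\,\rho_V\,\kappa^{(m)}_{1,V}\;T^m\kappa^{(n)}_{1,X_1^mV}=T^{m+n}\Phi_1(\psi_V).
\]
Since $\kappa^{(m)}_{1,V}\,T^m\kappa^{(n)}_{1,X_1^mV}=\kappa^{(m+n)}_{1,V}$, this is \eqref{eq:two} with $m$, $\mathsf S$, $\sigma_N$ replaced by $m+n$, $X_1^n\mathsf S$, $T^m(\kappa^{(n)}_{1,\mathsf SN})^{-1}\sigma_N$.

For the matrices $R,S$ of $\mathsf R,\mathsf S$, the isomorphisms $\varphi$ and $\psi$ give $A_1R=RA_2$ and $RS=A_1^m$. These are equations of the kind \eqref{eq:SE}, and by Theorem~\ref{thm:KR} such equations cannot yield an SSE chain by themselves. The extra information is in the identities \eqref{eq:one} and \eqref{eq:two} between morphisms, and the next step is designed to use it.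

\subsection*{Step 3: the interpolating categories}

For $0\le i\le m$ let $\mathcal B_i$ be the category of objects of $\mathcal P$ that are written in both presentations, with a lag of $i$ stages, and of morphisms that are visible in both. Precisely, objects are triples $(V,N,\beta)$ with $V\in\mathrm{vec}^{I_1}$, $N\in\mathrm{vec}^{I_2}$ and $\beta\colon T^i\Phi_1V\to\Phi_2N$ an isomorphism in $\mathcal P$, and morphisms $(V,N,\beta)\to(V',N',\beta')$ are pairs $(f_1,f_2)$, $f_1\colon V\to V'$, $f_2\colon N\to N'$, with
\[
\Phi_2(f_2)\,\beta=\beta'\,T^i\Phi_1(f_1).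
\]
This category is $K$-linear and additive, with direct sums formed componentwise, and its Hom spaces are finite-dimensional. A morphism is invertible if and only if both components are.

\emph{Idempotents split in $\mathcal B_i$.} Let $(f_1,f_2)$ be an idempotent of $(V,N,\beta)$. Write $f_1=\iota_1\pi_1$ with $\pi_1\iota_1=\mathrm{id}_{V_0}$ and $f_2=\iota_2\pi_2$ with $\pi_2\iota_2=\mathrm{id}_{N_0}$. Put $\beta_0=\Phi_2(\pi_2)\,\beta\,T^i\Phi_1(\iota_1)$ and $\beta_0'=T^i\Phi_1(\pi_1)\,\beta^{-1}\Phi_2(\iota_2)$. The relation $\Phi_2(f_2)\beta=\beta\,T^i\Phi_1(f_1)$ gives $\beta_0\beta_0'=\Phi_2(\pi_2f_2\iota_2)=\mathrm{id}$ and $\beta_0'\beta_0=T^i\Phi_1(\pi_1f_1\iota_1)=\mathrm{id}$, so $(V_0,N_0,\beta_0)$ is an object. It also gives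
\[
\Phi_2(\iota_2)\beta_0=\beta\,T^i\Phi_1(f_1\iota_1)=\beta\,T^i\Phi_1(\iota_1),\qquad\beta_0\,T^i\Phi_1(\pi_1)=\Phi_2(\pi_2f_2)\beta=\Phi_2(\pi_2)\beta,
\]
so $(\iota_1,\iota_2)$ and $(\pi_1,\pi_2)$ are morphisms, and they split the idempotent.

\emph{Functors up and down.} Passing to the next stage in the first presentation raises the lag, and passing to the next stage in the second presentation lowers it. For $0\le i<m$ define $U_i\colon\mathcal B_i\to\mathcal B_{i+1}$ and $D_i\colon\mathcal B_{i+1}\to\mathcal B_i$, and for $0\le i\le m$ define $\Sigma_i\colon\mathcal B_i\to\mathcal B_i$, by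
\begin{align*}
U_i(V,N,\beta)&=(X_1V,\;N,\;\beta\,T^i\kappa_{1,V}),&U_i(f_1,f_2)&=(X_1f_1,f_2),\\
D_i(V,N,\beta)&=(V,\;X_2N,\;T^{-1}(\kappa_{2,N}^{-1}\,\beta)),&D_i(f_1,f_2)&=(f_1,X_2f_2),\\
\Sigma_i(V,N,\beta)&=(X_1V,\;X_2N,\;T^{-1}(\kappa_{2,N}^{-1}\,\beta\,T^i\kappa_{1,V})),&\Sigma_i(f_1,f_2)&=(X_1f_1,X_2f_2).
\end{align*}
The functors $U_i$ and $D_i$ send morphisms to morphisms, by naturality of $\kappa_1$ and $\kappa_2$:
\begin{gather*}
\Phi_2(f_2)\,\beta\,T^i\kappa_{1,V}=\beta'\,T^i\big(\Phi_1(f_1)\kappa_{1,V}\big)=\beta'\,T^i\kappa_{1,V'}\;T^{i+1}\Phi_1(X_1f_1),\\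
\Phi_2(X_2f_2)\,T^{-1}(\kappa_{2,N}^{-1}\beta)=T^{-1}\big(\kappa_{2,N'}^{-1}\Phi_2(f_2)\beta\big)=T^{-1}(\kappa_{2,N'}^{-1}\beta')\;T^i\Phi_1(f_1).
\end{gather*}
Composing the formulas gives
\begin{equation}\label{eq:UD}
D_iU_i=\Sigma_i,\qquad U_iD_i=\Sigma_{i+1};
\end{equation}
for the second, $T^{-1}(\kappa_{2,N}^{-1}\beta)\,T^i\kappa_{1,V}=T^{-1}(\kappa_{2,N}^{-1}\beta\,T^{i+1}\kappa_{1,V})$. As $m\ge1$, every $\Sigma_i$ is such a composite, hence a $K$-linear functor, and $\Sigma_{i+1}U_i=U_iD_iU_i=U_i\Sigma_i$.

\emph{Finite subcategories.} The relations \eqref{eq:UD} have the shape of an SSE chain, but nothing bounds the number of indecomposable objects of $\mathcal B_i$. We need subcategories with finitely many indecomposables that are stable under $U_i$ and $D_i$, and \eqref{eq:one} provides them. Define $K$-linear functors $a_i\colon\mathrm{vec}^{I_1}\to\mathcal B_i$ by $a_0(V)=(V,\mathsf RV,\rho_V)$, $a_0(f)=(f,\mathsf Rf)$ and $a_{i+1}=U_ia_i$. By Lemma~\ref{lem:facts}(a),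
\[
a_i(V)=(X_1^iV,\;\mathsf RV,\;\rho_V\,\kappa^{(i)}_{1,V}).
\]
Equation \eqref{eq:one} can be written $\Phi_2(\varphi_V)\rho_{X_1V}=T^{-1}(\kappa_{2,\mathsf RV}^{-1}\rho_V\kappa_{1,V})$, which says that $(\mathrm{id},\varphi_V)$ is an isomorphism $a_0(X_1V)\to\Sigma_0a_0(V)$. Therefore
\begin{equation}\label{eq:sigma}
\Sigma_ia_i(V)=U_{i-1}\cdots U_0\,\Sigma_0a_0(V)\cong a_i(X_1V)\qquad(0\le i\le m).
\end{equation}
Let $W=K^{I_1}$, and let $\mathcal C_i\subseteq\mathcal B_i$ be the full subcategory of objects isomorphic to a direct summand of a finite sum of copies of $a_i(W)$. It contains every $a_i(V)$, because $V$ is a summand of a sum of copies of $W$. We have $U_ia_i(W)=a_{i+1}(W)$, and $D_ia_{i+1}(W)=\Sigma_ia_i(W)\cong a_i(X_1W)$ lies in $\mathcal C_i$. Hence $U_i\mathcal C_i\subseteq\mathcal C_{i+1}$, $D_i\mathcal C_{i+1}\subseteq\mathcal C_i$ and $\Sigma_i\mathcal C_i\subseteq\mathcal C_i$.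

These categories generalize the algebras $\Lambda_i$ of Section~\ref{sec:example}: by faithfulness of $\Phi_1$ and $\Phi_2$, the algebra $\operatorname{End}a_i(W)$ is the intersection, in $\operatorname{End}\Phi_1W$, of the subalgebra of elements represented at stage $i$ in the first presentation with the subalgebra $\rho_W^{-1}\Phi_2(\operatorname{End}\mathsf RW)\rho_W$.

\emph{Matrices.} We use the Krull--Schmidt theorem in this form: in an additive $K$-linear category with finite-dimensional Hom spaces in which idempotents split, every object is a finite direct sum of indecomposable objects, uniquely up to isomorphism and order. (The endomorphism algebra of an indecomposable object is finite-dimensional with no idempotents besides $0$ and $1$, hence local.) This applies to $\mathcal B_i$. By uniqueness, the indecomposable objects of $\mathcal C_i$ are, up to isomorphism, the finitely many indecomposable summands of $a_i(W)$, indexed by a set $J_i$, and the monoid of isomorphism classes of $\mathcal C_i$ is $\mathbb Z_{\ge0}^{J_i}$. The functors $U_i,D_i,\Sigma_i$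 preserve direct sums, so they act on these monoids by matrices $R_i,S_i,M_i$ over $\mathbb Z_{\ge0}$, applied to row vectors. Then \eqref{eq:UD} becomes
\[
M_i=R_iS_i,\qquad M_{i+1}=S_iR_i\qquad(0\le i<m).
\]

\subsection*{Step 4: the two ends of the chain}

We use twice the following observation. Let $c\colon\mathrm{vec}^J\to\mathcal B_i$ be $K$-linear and fully faithful. Then the $c(K_j)$ are indecomposable and pairwise nonisomorphic, and every summand of $c(V)$, being cut out by an idempotent $c(\epsilon)$ with $\epsilon^2=\epsilon$, is isomorphic to $c(\operatorname{im}\epsilon)$.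

\emph{$M_0=A_1$.} The functor $a_0$ is faithful, and it is full: a morphism $(f_1,f_2)\colon a_0(V)\to a_0(V')$ satisfies $\Phi_2(f_2)\rho_V=\rho_{V'}\Phi_1(f_1)=\Phi_2(\mathsf Rf_1)\rho_V$, so $f_2=\mathsf Rf_1$ by (P1). Hence the indecomposables of $\mathcal C_0$ are the $a_0(K_i)$, $i\in I_1$, and \eqref{eq:sigma} gives $M_0=\operatorname{mat}(X_1)=A_1$.

\emph{$M_m=A_2$.} Define $b\colon\mathrm{vec}^{I_2}\to\mathcal B_m$ by $b(N)=(\mathsf SN,N,\sigma_N^{-1})$, $b(f)=(\mathsf Sf,f)$. It is faithful, and it is full: a morphism $(f_1,f_2)\colon b(N)\to b(N')$ satisfies $T^m\Phi_1(f_1)=\sigma_{N'}\Phi_2(f_2)\sigma_N^{-1}=T^m\Phi_1(\mathsf Sf_2)$, so $f_1=\mathsf Sf_2$. Equation \eqref{eq:two} says that $(\psi_V,\mathrm{id})$ is an isomorphism $a_m(V)\to b(\mathsf RV)$. So every object of $\mathcal C_m$ is isomorphic to some $b(N)$, and $b(N)$ lies in $\mathcal C_m$ whenever $N$ is a summand of some $\mathsf RV$.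

Every $K_j$, $j\in I_2$, is such a summand. Indeed, for each $j'\in I_2$ the maps $\kappa_2^{(m)}$, $\sigma$ and $T^m\rho$ give
\[
T^m\Phi_2(X_2^mK_{j'})\cong\Phi_2K_{j'}\cong T^m\Phi_1(\mathsf SK_{j'})\cong T^m\Phi_2(\mathsf R\mathsf SK_{j'}).
\]
By Lemma~\ref{lem:facts}(f) there is $k$, which we may take the same for all $j'$, with $X_2^{k+m}K_{j'}\cong X_2^k\mathsf R\mathsf SK_{j'}$, and $X_2^k\mathsf R\cong\mathsf RX_1^k$ by iterating $\varphi$. So $X_2^{k+m}K_{j'}\cong\mathsf R(X_1^k\mathsf SK_{j'})$. Since $A_2$ has no zero column, neither has $A_2^{k+m}$, so $K_j$ is a summand of $X_2^{k+m}K_{j'}$ for some $j'$.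

Thus the indecomposables of $\mathcal C_m$ are the $b(K_j)$, $j\in I_2$. The object $\Sigma_mb(K_j)$ lies in $\mathcal C_m$, so it is isomorphic to some $b(N')$, and the second component of the isomorphism gives $N'\cong X_2K_j$. Hence $M_m=\operatorname{mat}(X_2)=A_2$.

Finally, $R_0\cdots R_{m-1}$ is the matrix of $U_{m-1}\cdots U_0$, which sends $a_0(K_i)$ to $a_m(K_i)\cong b(\mathsf RK_i)$. So $R_0\cdots R_{m-1}=\operatorname{mat}(\mathsf R)$, and Proposition~\ref{prop:two} is proved. \qed

\begin{remark}
In the proof of Theorem~\ref{thm:morita}, the absence of sinks enters through Proposition~\ref{prop:graph}, and finiteness of the graphs is used whenever a common stage is chosen. The absence of sources is used to show that every $b(K_j)$ lies in $\mathcal C_m$; without it, $M_m$ would be the principal submatrix of $A_2$ on those $j$ for which $K_j$ is a summand of some $\mathsf RV$. The $K$-linearity of $H$ is needed for Lemma~\ref{lem:extend} and for the finite-dimensionality of the Hom spaces of $\mathcal B_i$.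
\end{remark}

\section{Realizing order-units}\label{sec:units}

An SSE-isomorphism $\Delta_{A_G}\to\Delta_B$ carries the order-unit of $L(G)$ to some element of $\Delta_B^+$. We show that, for primitive $B$, enough elements arise in this way. The tool is a factorization that splits each vertex according to a partition of its incoming edges.

\begin{lemma}\label{lem:split}
Let $M$ be a primitive matrix indexed by $I$, and let $k\in\mathbb Z^I$ satisfy $\mathbf 1\le k\le\mathbf 1M$ entrywise. Then $M=RS$ with $R,S$ over $\mathbb Z_{\ge0}$ such that $SR$ is primitive, every row of $S$ is a standard basis vector, and $\mathbf 1S=k$.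
\end{lemma}

\begin{proof}
In the graph with adjacency matrix $M$, the number of edges into $p$ is $(\mathbf 1M)_p$. Partition these edges into $k_p$ nonempty classes. For a class $\mathcal E$ and $p\in I$ let $R_{p,\mathcal E}$ be the number of edges in $\mathcal E$ that start at $p$, and let $S_{\mathcal E,p}$ be $1$ if the edges of $\mathcal E$ end at $p$ and $0$ otherwise. Then $(RS)_{p,p'}$ counts the edges from $p$ to $p'$, and $(\mathbf 1S)_p=k_p$. No row of $S$ is zero, and no column of $R$ is zero because classes are nonempty. So if $M^h$ has positive entries, then so has $(SR)^{h+1}=SM^hR$.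
\end{proof}

Recall the Perron--Frobenius theorem: a primitive matrix $B$ has an eigenvalue $\lambda>0$ with a positive column eigenvector $r_B$ and a positive row eigenvector $l_B$, normalized by $l_Br_B=1$, such that $\lambda^{-j}B^j\to r_Bl_B$. If $0\ne y\ge0$ is a column with $By=\mu y$, then $\mu=\lambda$ (multiply by $l_B$ and use $l_By>0$), and $y=\lambda^{-j}B^jy\to(l_By)r_B$ shows that $y$ is a positive multiple of $r_B$. A graph is \emph{strongly connected} if there is a path from any vertex to any other. A graph with primitive adjacency matrix is strongly connected and essential.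

\begin{lemma}\label{lem:units}
Let $B$ be primitive with $\lambda>1$, and let $z=[v,h]\in\Delta_B$ with $0\ne v\ge0$ and $vr_B\notin\lambda^{\mathbb Z}(\mathbf 1r_B)$. Then there are a strongly connected finite essential graph $G$ with $A_G$ SSE to $B$ and an SSE-isomorphism $\Delta_{A_G}\to\Delta_B$ that sends $[\mathbf 1,0]$ to $z$.
\end{lemma}

\begin{proof}
One splitting realizes the vectors between $\mathbf 1$ and $\mathbf 1B$. We first iterate the finest splitting, in order to reach the vectors between $\mathbf 1B^N$ and $\mathbf 1B^{N+1}$, and then show that a shift of $z$ is represented by such a vector.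

Put $B_0=B$. Lemma~\ref{lem:split} with $k=\mathbf 1B_N$ gives inductively primitive matrices $B_N$, indexed by sets $I_N$, with $B_N=R_{N+1}S_{N+1}$, $B_{N+1}=S_{N+1}R_{N+1}$ and $\mathbf 1S_{N+1}=\mathbf 1B_N$. Let $\Pi_N=S_N\cdots S_1$, with $\Pi_0$ the identity. From $B_{N+1}S_{N+1}=S_{N+1}B_N$ we get $B_N\Pi_N=\Pi_NB$, hence $\mathbf 1\Pi_{N+1}=\mathbf 1B_N\Pi_N=\mathbf 1\Pi_NB$, and by induction
\[
\mathbf 1\Pi_N=\mathbf 1B^N,\qquad(\mathbf 1B_N)\Pi_N=\mathbf 1B^{N+1}.
\]
The rows of $\Pi_N$ are standard basis vectors, so there is a map $\pi\colon I_N\to I_0$ with $(k\Pi_N)_w=\sum_{\pi(p)=w}k_p$. Raising the entries of $k$ on the fiber $\pi^{-1}(w)$ from $1$ to $(\mathbf 1B_N)_p$ one unit at a time, we see that this sum takes every integer value from $(\mathbf 1B^N)_w$ to $(\mathbf 1B^{N+1})_w$. So every integer vector $c$ with $\mathbf 1B^N\le c\le\mathbf 1B^{N+1}$ equals $k\Pi_N$ for some $k$ with $\mathbf 1\le k\le\mathbf 1B_N$.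

By hypothesis there is $d\in\mathbb Z$ with $\lambda^d(\mathbf 1r_B)<vr_B<\lambda^{d+1}(\mathbf 1r_B)$. As $j\to\infty$,
\[
\lambda^{-j}vB^j\to(vr_B)\,l_B,\qquad\lambda^{-j}\mathbf 1B^{j+d+\varepsilon}\to\lambda^{d+\varepsilon}(\mathbf 1r_B)\,l_B\quad(\varepsilon=0,1).
\]
Since $l_B>0$ and the inequalities are strict, there is $j\geq 0$ such that $N=j+d\ge0$ and $c=vB^j$ satisfies $\mathbf 1B^N\le c\le\mathbf 1B^{N+1}$. Choose $k$ as above, factor $B_N=RS$ by Lemma~\ref{lem:split} with $\mathbf 1S=k$, and let $G$ be the graph with $A_G=SR$, which is primitive. The factorizations form an SSE chain $A_G,B_N,\dots,B_0=B$ that induces $[u,n]\mapsto[uS\Pi_N,n]$. This map sends $[\mathbf 1,0]$ to $[c,0]=[v,-j]$, and $T^{h+j}[v,-j]=z$.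
\end{proof}

\begin{example}\label{ex:three}
Let $B=(2)$ and $z=3\in\mathbb Z[1/2]$. Here $N=1$, $B_1=\binom11(1\ 1)$ and $\Pi_1=\binom11$. For $k=(1,2)$ we separate the two edges into the second vertex:
\[
R=\begin{pmatrix}1&1&0\\1&0&1\end{pmatrix},\qquad S=\begin{pmatrix}1&0\\0&1\\0&1\end{pmatrix},\qquad A_G=SR=\begin{pmatrix}1&1&0\\1&0&1\\1&0&1\end{pmatrix}.
\]
The triple of $L(G)$ is $(\mathbb Z[1/2],\mathbb Z[1/2]_{\ge0},3)$. No group automorphism of $\mathbb Z[1/2]$ sends $1\notin3\mathbb Z[1/2]$ to $3$, so $L(G)$ is not graded isomorphic to the algebra of the graph with one vertex and two loops, although the matrices are SSE. The same divisibility argument separates the order-units in Section~\ref{sec:counter}.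
\end{example}

The condition on $vr_B$ is easy to meet along an arithmetic progression.

\begin{lemma}\label{lem:avoid}
Let $\lambda>1$, $y_1,y_2,b>0$ and $a\ge0$ be real numbers. There is an integer $t\ge1$ with $a+tb\notin\lambda^{\mathbb Z}y_1\cup\lambda^{\mathbb Z}y_2$.
\end{lemma}

\begin{proof}
An interval $[\xi,\lambda\xi)$ with $\xi>0$ contains exactly one element of $\lambda^{\mathbb Z}y_1$ and one of $\lambda^{\mathbb Z}y_2$. If $\xi\ge a+b$ and $(\lambda-1)\xi\ge3b$, it contains at least three numbers $a+tb$ with $t\ge1$.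
\end{proof}

\section{The counterexample}\label{sec:counter}

Let $B,C$ be as in Theorem~\ref{thm:KR}, with $R,S,\ell$ as in \eqref{eq:SE}, and let $\theta\colon\Delta_B\to\Delta_C$, $[v,n]\mapsto[vR,n]$, be the associated ordered isomorphism. Let $n_B$ be the size of $B$.

\subsection*{The Perron data} We have $R\ne0$ since $RS=B^\ell\ne0$, so $0\ne Rr_C\ge0$, and $B(Rr_C)=RCr_C=\lambda_C\,Rr_C$. Hence $B$ and $C$ have the same Perron eigenvalue $\lambda$, and $Rr_C=c\,r_B$ with $c>0$. Also $\lambda>1$. Indeed, if all entries of $B^N$ are at least $1$, then adding the entries of $\lambda^Nr_B=B^Nr_B$ gives $\lambda^N\ge n_B$. So $\lambda\le1$ would force $n_B=1$ and $B=(1)$; the same argument would give $C=(1)$, and then $B=C$ would be SSE.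

\subsection*{Two units that no automorphism matches} Since $\lambda\ne0$, the characteristic polynomial of $B$ has a nonzero coefficient besides the leading one. Let $q$ be a prime that does not divide it. Then $B$ is not nilpotent modulo $q$, so there is a standard basis vector $v_0$ with $v_0B^k\notin q\mathbb Z^{n_B}$ for all $k\ge0$: otherwise one power of $B$ would kill all basis vectors modulo $q$. For integers $t,t'\ge1$ put
\[
z=[v_0+qt\mathbf 1,0],\qquad z'=[qt'\mathbf 1,0].
\]
Then $z'\in q\Delta_B$, while $z\notin q\Delta_B$. For if $z=[qu,h]$, where we may take $h\ge0$, then $(v_0+qt\mathbf 1)B^{h+k}=quB^k$ for some $k$, and $v_0B^{h+k}\in q\mathbb Z^{n_B}$.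

For $0\ne v\ge0$ we have $vRr_C=c\,vr_B>0$, so $0\ne vR\ge0$. Thus Lemma~\ref{lem:units} applies both to $[v,0]\in\Delta_B$ and to $\theta[v,0]=[vR,0]\in\Delta_C$ as soon as
\[
vr_B\notin\lambda^{\mathbb Z}(\mathbf 1r_B)\cup\lambda^{\mathbb Z}(c^{-1}\mathbf 1r_C).
\]
By Lemma~\ref{lem:avoid}, with $b=q\,\mathbf 1r_B$ and $a=v_0r_B$ or $a=0$, we can fix $t$ and $t'$ such that this holds for $v=v_0+qt\mathbf 1$ and for $v=qt'\mathbf 1$.

\subsection*{The graphs} Lemma~\ref{lem:units} gives strongly connected finite essential graphs $E_1,E_2,F_1,F_2$ whose adjacency matrices are SSE to $B$ or $C$, and whose order-units correspond, under ordered isomorphisms, to the elements in this table: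
\[
\begin{array}{c|cccc}
\text{graph}&E_1&E_2&F_1&F_2\\\hline
\text{matrix SSE to}&B&C&B&C\\
\text{order-unit}&z\in\Delta_B&\theta(z')\in\Delta_C&z'\in\Delta_B&\theta(z)\in\Delta_C
\end{array}
\]
Put $E=E_1\sqcup E_2$ and $F=F_1\sqcup F_2$. These are finite essential graphs with two connected components, and their construction does not involve $K$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The matrices are SSE.} An elementary strong shift equivalence can be performed in one block of a direct sum: $R'S'\oplus M=(R'\oplus M)(S'\oplus I)$ and $(S'\oplus I)(R'\oplus M)=S'R'\oplus M$, and symmetrically in the second block. So $A_E=A_{E_1}\oplus A_{E_2}$ and $A_F=A_{F_1}\oplus A_{F_2}$ are both SSE to $B\oplus C$, and $A_E^t$ and $A_F^t$ are SSE.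

\emph{The triples are isomorphic.} The dimension module of a direct sum of matrices is the direct sum of the dimension modules, with the sum of the cones as its cone. By Corollary~\ref{cor:K0} the triples of $L(E)$ and $L(F)$ are therefore isomorphic to
\[
\big(\Delta_B\oplus\Delta_C,\ \Delta_B^+\oplus\Delta_C^+,\ (z,\theta(z'))\big)\quad\text{and}\quad\big(\Delta_B\oplus\Delta_C,\ \Delta_B^+\oplus\Delta_C^+,\ (z',\theta(z))\big).
\]
The ordered automorphism $(a,b)\mapsto(\theta^{-1}(b),\theta(a))$ sends $(z,\theta(z'))$ to $(z',\theta(z))$.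

\emph{The algebras are not graded isomorphic.} Let $1_{E_i}$ be the sum of the vertices of $E_i$. Then $L(E)=L(E_1)\times L(E_2)$ with $1_{E_i}L(E)=L(E_i)$, and likewise for $F$. Suppose that $\phi\colon L(E)\to L(F)$ is a graded ring isomorphism. By Lemma~\ref{lem:center}, the central elements of degree $0$ form the rings $K1_{E_1}\times K1_{E_2}$ and $K1_{F_1}\times K1_{F_2}$, whose idempotents other than $0$ and $1$ are $1_{E_1},1_{E_2}$ and $1_{F_1},1_{F_2}$. So $\phi(1_{E_1})=1_{F_i}$ for $i=1$ or $i=2$, and $\phi$ restricts to a graded ring isomorphism $L(E_1)\to L(F_i)$. By Corollary~\ref{cor:ring} there is also a graded $K$-algebra isomorphism.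

If $i=1$, the induced isomorphism of triples gives a group automorphism of $\Delta_B$ that sends $z$ to $z'$. A group automorphism maps $q\Delta_B$ onto itself, and $z\notin q\Delta_B$, $z'\in q\Delta_B$. If $i=2$, Theorem~\ref{thm:morita} shows that $A_{E_1}$ and $A_{F_2}$ are SSE, hence so are $B$ and $C$, against Theorem~\ref{thm:KR}. Both cases are impossible.
\end{proof}

\begin{remark}
If the SSE hypothesis is dropped, a strongly connected example is already contained in the construction. The graphs $E_1$ and $F_2$ are strongly connected and $\theta$ gives an isomorphism of their triples, but by Theorems~\ref{thm:morita} and~\ref{thm:KR} the algebras $L(E_1)$ and $L(F_2)$ are not even graded Morita equivalent.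
\end{remark}

\section{Classification, and a criterion for connected examples}\label{sec:class}

\subsection{Lifting SSE chains to equivalences}

The intermediate matrices of an SSE chain may have zero rows, so they need not be adjacency matrices of essential graphs. We therefore build the direct limit category from a functor alone. For a $K$-linear functor $X\colon\mathrm{vec}^I\to\mathrm{vec}^I$ let $\mathcal Q_X$ be the $K$-linear category with objects $(n,V)$, $n\in\mathbb Z$, $V\in\mathrm{vec}^I$, and
\[
\operatorname{Hom}\big((n,V),(n',V')\big)=\varinjlim_{k\ge\max(n,n')}\operatorname{Hom}(X^{k-n}V,X^{k-n'}V'),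
\]
where the transition map from stage $k$ to stage $k+1$ is $f\mapsto Xf$, and morphisms are composed at a common stage. The shift $T(n,V)=(n+1,V)$, which sends $f$ at stage $k$ to the same $f$ at stage $k+1$, is an automorphism of $\mathcal Q_X$. We call a $K$-linear functor $\Psi$ \emph{strict} if $\Psi T=T\Psi$.

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] A presentation $(I,X,\Phi,\kappa)$ of $(\mathcal P,T)$ gives a strict equivalence $\Psi\colon\mathcal Q_X\to\mathcal P$ with $\Psi(n,V)=T^n\Phi V$.
\item[(b)] If $X\cong X'$, there is a strict isomorphism $\mathcal Q_X\to\mathcal Q_{X'}$ that is the identity on objects.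
\item[(c)] For $K$-linear $\mathsf R\colon\mathrm{vec}^I\to\mathrm{vec}^{J}$ and $\mathsf S\colon\mathrm{vec}^{J}\to\mathrm{vec}^I$ there is a strict equivalence $\mathsf R_*\colon\mathcal Q_{\mathsf S\mathsf R}\to\mathcal Q_{\mathsf R\mathsf S}$ with $\mathsf R_*(n,V)=(n,\mathsf RV)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Send $f$ at stage $k$ to $T^{n'}\kappa^{(k-n')}_{V'}\;T^k\Phi(f)\;(T^n\kappa^{(k-n)}_V)^{-1}$. Passing to $Xf$ at stage $k+1$ replaces the middle factor by $T^k\big(\kappa_{X^{k-n'}V'}\,T\Phi(Xf)\,\kappa_{X^{k-n}V}^{-1}\big)$, by Lemma~\ref{lem:facts}(a), and this is $T^k\Phi(f)$ by naturality. So $\Psi$ is well defined. It respects composition at a common stage and commutes with $T$. It is faithful by (P1) and essentially surjective by (P3). For fullness let $g\colon T^n\Phi V\to T^{n'}\Phi V'$ and $k=\max(n,n')$. By (P2), the morphism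
\[
T^{-k}\big((T^{n'}\kappa^{(k-n')}_{V'})^{-1}\,g\,T^n\kappa^{(k-n)}_V\big)\colon\Phi X^{k-n}V\to\Phi X^{k-n'}V'
\]
is represented by some $f$ at some stage $j$, and by Lemma~\ref{lem:facts}(a) the functor $\Psi$ sends $f$ at stage $k+j$ to $g$.

(b) Let $\chi\colon X\Rightarrow X'$ be a natural isomorphism. Define $\chi^{(j)}\colon X^j\Rightarrow X'^j$ by $\chi^{(0)}=\mathrm{id}$ and $\chi^{(j+1)}_V=\chi_{X'^jV}\,X(\chi^{(j)}_V)$. Send $f$ at stage $k$ to $f'=\chi^{(k-n')}_{V'}f\,(\chi^{(k-n)}_V)^{-1}$ at stage $k$. Then $Xf$ goes to $\chi_{X'^{k-n'}V'}\,X(f')\,\chi_{X'^{k-n}V}^{-1}=X'f'$, so this is compatible with the transition maps, and it is bijective at each stage.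

(c) Put $X=\mathsf S\mathsf R$ and $X'=\mathsf R\mathsf S$. Since $\mathsf RX^j=X'^j\mathsf R$, sending $f$ at stage $k$ to $\mathsf Rf$ at stage $k$ defines a strict functor $\mathsf R_*$. Exchanging the roles of $\mathsf R$ and $\mathsf S$ gives $\mathsf S_*$. The identity of $XV$ at stage $n$ is an isomorphism $(n-1,V)\to(n,XV)=\mathsf S_*\mathsf R_*(n,V)$, given by an identity map at every later stage. It is natural: if $f$ is given at stage $k$, then both $T^{-1}f$ and $\mathsf S_*\mathsf R_*f$ are given by $Xf$ at stage $k$. So $\mathsf S_*\mathsf R_*\cong T^{-1}$, and by symmetry $\mathsf R_*\mathsf S_*\cong T^{-1}$. Thus $T\mathsf S_*$ is a quasi-inverse of $\mathsf R_*$.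
\end{proof}

To pass from categories back to algebras, attach to an object $P$ of a $K$-linear category with automorphism $T$ the graded algebra
\[
\Gamma(P)=\bigoplus_{n\in\mathbb Z}\operatorname{Hom}(T^nP,P),\qquad a\cdot b=a\circ T^n(b)\quad\text{for $a$ of degree $n$}.
\]
An isomorphism $j\colon P\to P'$ gives a graded isomorphism $\Gamma(P)\to\Gamma(P')$, $a\mapsto j\,a\,T^n(j)^{-1}$, and a strict fully faithful functor $\Psi$ gives a graded isomorphism $\Gamma(P)\to\Gamma(\Psi P)$, $a\mapsto\Psi(a)$. For $L=L(E)$ as an object of $\mathcal P_E$, a morphism $T^nL\to L$ is left multiplication by the image of $1\in(T^nL)_n$, an arbitrary element of $L_n$, and the product corresponds to the product of $L$. So $\Gamma(L)\cong L$.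

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let a chain $M_{i-1}=R_iS_i$, $M_i=S_iR_i$ $(1\le i\le\ell)$ from $A_E$ to $A_F$ and $t\in\mathbb Z$ be given, and let $\beta\colon[v,n]\mapsto[vR_1\cdots R_\ell,n+t]$. Choose $K$-linear functors $\mathsf R_i,\mathsf S_i$ with matrices $R_i,S_i$. Then $\mathsf S_i\mathsf R_i$ has matrix $M_{i-1}$ and $\mathsf R_i\mathsf S_i$ has matrix $M_i$, so $X_E\cong\mathsf S_1\mathsf R_1$, $\mathsf R_i\mathsf S_i\cong\mathsf S_{i+1}\mathsf R_{i+1}$ and $\mathsf R_\ell\mathsf S_\ell\cong X_F$. Composing the functors of Lemma~\ref{lem:Q}(b), (c) along the chain, then $T^t$, then $\Psi_F$, we obtain two strict equivalences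
\[
\mathcal P_E\xleftarrow{\ \Psi_E\ }\mathcal Q_{X_E}\xrightarrow{\ \Theta\ }\mathcal P_F,\qquad\Theta(n,V)=T^{n+t}\Phi_F(\mathsf R_\ell\cdots\mathsf R_1V).
\]

(i) The ``only if'' part is Theorem~\ref{thm:morita}. For the ``if'' part let $\Psi'$ be a quasi-inverse of $\Psi_E$. It is $K$-linear, and $\Psi'T\cong\Psi'T\Psi_E\Psi'=\Psi'\Psi_ET\Psi'\cong T\Psi'$. So $H=\Theta\Psi'$ is a graded Morita equivalence. It sends $T^n\Phi_EV=\Psi_E(n,V)$ to an object isomorphic to $\Theta(n,V)$, so $K_0^{gr}(H)=\beta$ by Corollary~\ref{cor:K0}.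

(ii) Suppose that $L(E)$ and $L(F)$ are graded isomorphic as $K$-algebras. The resulting equivalence sends $L(E)$ to a copy of $L(F)$, so by Theorem~\ref{thm:morita} there are a chain and $t$ with $[\mathbf 1R_1\cdots R_\ell,t]=[\mathbf 1,0]$. Comparing at a large common stage $h\ge\max(t,0)$ gives $\mathbf 1R_1\cdots R_\ell A_F^{h-t}=\mathbf 1A_F^{h}$.

Conversely, assume $\mathbf 1R_1\cdots R_\ell A_F^s=\mathbf 1A_F^{s'}$ and take $t=s'-s$. Then
\[
\beta[\mathbf 1,0]=[\mathbf 1R_1\cdots R_\ell,s'-s]=[\mathbf 1R_1\cdots R_\ell A_F^s,s']=[\mathbf 1A_F^{s'},s']=[\mathbf 1,0].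
\]
Let $P=(0,K^{E^0})\in\mathcal Q_{X_E}$. Then $\Psi_EP\cong L(E)$, and $\Theta P$ has the class $\beta[\mathbf 1,0]=[L(F)]$, so $\Theta P\cong L(F)$ by Corollary~\ref{cor:K0}. Therefore, as graded $K$-algebras,
\[
L(E)\cong\Gamma(\Psi_EP)\cong\Gamma(P)\cong\Gamma(\Theta P)\cong L(F).\qedhere
\]
\end{proof}

\subsection{Automorphisms of the dimension module}

The proof of Theorem~\ref{thm:class}(ii) shows that $L(E)$ and $L(F)$ are graded isomorphic as $K$-algebras exactly when some SSE-isomorphism $\Delta_{A_E}\to\Delta_{A_F}$ sends $[\mathbf 1,0]$ to $[\mathbf 1,0]$. This ties the Problem to the ordered automorphisms of one dimension module.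

\begin{remark}\label{rem:yes}
Suppose that $A_E$ and $A_F$ are SSE to a matrix $A$ such that every ordered automorphism of $\Delta_A$ is an SSE-isomorphism. Then the Problem has a positive answer for $E$ and $F$: if $\beta_E,\beta_F$ are SSE-isomorphisms to $\Delta_A$ and $\psi$ is an isomorphism of triples, then $\beta_F\psi\beta_E^{-1}$ is an SSE-isomorphism, hence so is $\psi$. This applies to $A=(n)$, $n\geq1$. An ordered automorphism of $\mathbb Z[1/n]$ is multiplication by a positive unit, that is, by a product of integer powers of primes $p$ dividing $n$, and multiplication by $p$ is induced by the factorizations $(n)=(p)(n/p)=(n/p)(p)$.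
\end{remark}

In the opposite direction, an ordered automorphism that is not an SSE-isomorphism gives a strongly connected counterexample, provided that an automorphism can be detected on a single element. The following statement is conditional and is not used in the proof of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:cond}
Let $A$ be a primitive matrix over $\mathbb Z_{\ge0}$ with Perron eigenvalue $\lambda>1$ such that $\Delta_A\otimes\mathbb Q$ is a cyclic $\mathbb Q[x,x^{-1}]$-module. If some ordered automorphism $\alpha$ of $\Delta_A$ is not $x^t$ times a map $\Delta_A\to\Delta_A$ induced by an SSE chain, then there are strongly connected finite essential graphs $E,F$ with $A_E,A_F$ both SSE to $A$ and with isomorphic triples $(K_0^{gr},K_0^{gr,+},[1])$, such that $L(E)$ and $L(F)$ are not graded isomorphic.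
\end{proposition}

\begin{proof}
Let $A$ have size $n$ and put $\delta=T^{-1}$.

\emph{A positive generator.} The map $\mathbb Q^n\to\Delta_A\otimes\mathbb Q$, $v\mapsto[v,0]$, is onto. Indeed, $A$ acts invertibly on $\mathbb Q^nA^n$, so for $[v,h]$ with $h\ge0$ there is $w$ with $wA^{h+n}=vA^n$, and $[v,h]=[vA^n,h+n]=[w,0]$. Let $d\le n$ be the dimension of $\Delta_A\otimes\mathbb Q$. By the Cayley--Hamilton theorem, $\delta^{-1}$ and $\delta^d$ are combinations of $1,\delta,\dots,\delta^{d-1}$, so $y$ generates the module if and only if $\det(y,\delta y,\dots,\delta^{d-1}y)\ne0$. For $y=[v,0]$ this determinant is a polynomial in $v$, nonzero by hypothesis and surjectivity, so it does not vanish on all of $\mathbb Z_{>0}^n$. Fix $v_1\in\mathbb Z_{>0}^n$ such that $[v_1,0]$ is a generator.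

\emph{A matrix for $\alpha$.} Write $\alpha[\epsilon_i,0]=[p_i,h]$ with $p_i\ge0$ and one $h$, and let $P$ have rows $p_i$, so that $\alpha[v,0]=[vP,h]$. Since $\alpha\delta=\delta\alpha$, we have $[\epsilon_iAP,h]=[\epsilon_iPA,h]$ for all $i$, so $APA^k=PA^{k+1}$ for some $k$. Replacing $(P,h)$ by $(PA^k,h+k)$, we get $AP=PA$. As $\alpha\ne0$, we have $P\ne0$, so $Pr_A$ is a nonzero nonnegative eigenvector of $A$, and $Pr_A=c\,r_A$ with $c>0$.

\emph{The graphs.} By Lemma~\ref{lem:avoid} there is an integer $t\ge1$ with $tv_1r_A\notin\lambda^{\mathbb Z}(\mathbf 1r_A)\cup\lambda^{\mathbb Z}(c^{-1}\mathbf 1r_A)$. Then Lemma~\ref{lem:units} applies to $u=[tv_1,0]$ and to $\alpha(u)=[tv_1P,h]$. It gives graphs $E,F$ and SSE-isomorphisms $\beta_E,\beta_F$ to $\Delta_A$ with $\beta_E[\mathbf 1,0]=u$ and $\beta_F[\mathbf 1,0]=\alpha(u)$. The map $\beta_F^{-1}\alpha\beta_E$ is an isomorphism of triples.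

Suppose that $L(E)$ and $L(F)$ are graded isomorphic. By Corollary~\ref{cor:ring} we may take the isomorphism $K$-linear, and by Theorem~\ref{thm:morita} it induces an SSE-isomorphism $\gamma_0\colon\Delta_{A_E}\to\Delta_{A_F}$ with $\gamma_0[\mathbf 1,0]=[\mathbf 1,0]$. Then $\gamma=\beta_F\gamma_0\beta_E^{-1}$ is an SSE-isomorphism $\Delta_A\to\Delta_A$ with $\gamma(u)=\alpha(u)$. The map $\gamma-\alpha$ is $\mathbb Z[x,x^{-1}]$-linear and kills the generator $u$ of $\Delta_A\otimes\mathbb Q$, so its image is torsion. As $\Delta_A$ is torsion-free, $\gamma=\alpha$, contrary to the choice of $\alpha$.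
\end{proof}

\begin{thebibliography}{9}

\bibitem{AP} P. Ara, E. Pardo, \emph{Towards a K-theoretic characterization of graded isomorphisms between Leavitt path algebras}, arXiv:1210.3127 (2012).

\bibitem{KR} Kim and Roush, \emph{The Williams conjecture is false for irreducible subshifts}, Ann. of Math. 149 (1999), 545--558.

\end{thebibliography}
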